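# A four-dimensional noncontractible Peano continuum whose homotopy groups all vanish

## Two cones over shrinking wedges: the theorem

All CW complexes in these notes are connected, and the base point $*$ is a vertex. For a pointed finite CW complex $Z$ put $Z_i=Z$ for $i\ge 1$, and let the **shrinking wedge** be
$$\mathbb HZ=\Big\{z\in\prod_{i\ge1}Z_i:\ z_i\ne *\text{ for at most one } i\Big\},\qquad x_0=(*,*,\dots).$$
Let $C\mathbb HZ=\mathbb HZ\times[0,1]/\mathbb HZ\times\{1\}$ be the unreduced cone, with $\mathbb HZ=\mathbb HZ\times\{0\}\subset C\mathbb HZ$. For two complexes $K,L$ put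
$$X(K,L)=C\mathbb HK\cup C\mathbb HL,\qquad C\mathbb HK\cap C\mathbb HL=\{x_0\}.$$

**Theorem A.** Let $K,L$ be noncontractible finite CW complexes.

1. $X=X(K,L)$ is a noncontractible Peano continuum of dimension $\max(\dim K,\dim L)+1$.
2. If $K,L$ are simply connected and $\tilde H_*(K;\mathbb Z)$, $\tilde H_*(L;\mathbb Z)$ are finite of coprime orders, then $\pi_n(X)=0$ for all $n\ge0$.

In particular, for $K=S^2\cup_2e^3$ and $L=S^2\cup_3e^3$, the space $X(K,L)$ is a 4-dimensional noncontractible Peano continuum with all homotopy groups trivial.

**Theorem B.**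

1. Let $K,L$ be simply connected noncontractible finite CW complexes. Then all homotopy groups of $X(K,L)$ vanish if and only if $\tilde H_*(K;\mathbb Z)$ and $\tilde H_*(L;\mathbb Z)$ are finite of coprime orders. If for some prime $p$ both $\tilde H_*(K;\mathbb F_p)$ and $\tilde H_*(L;\mathbb F_p)$ are nonzero, with lowest nonzero degrees $r,s$, then $\pi_{r+s-1}(X(K,L))\ne0$.
2. Noncontractible Peano continua with all homotopy groups trivial exist in every dimension $d\ge4$, and do not exist in dimensions $0,1$.

Dimensions 2 and 3 are not settled here.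

Let us unpack this. A **Peano continuum** is a compact, connected, locally connected metrizable space. The interval is one. The Warsaw circle is not, because it is not locally connected at the points of its limit segment. A CW complex all of whose homotopy groups vanish is contractible. Outside CW complexes this fails: the Warsaw circle is a noncontractible planar continuum with trivial homotopy groups, and there are infinite-dimensional noncontractible Peano continua with trivial homotopy groups. The question, posed in Umed H. Karimov and Dušan Repovš, "On noncontractible compacta with trivial homology and homotopy groups", arXiv:0910.0531 (2009), is whether a *finite-dimensional* noncontractible Peano continuum can have all homotopy groups trivial. Theorem A answers yes.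

The standard example of a shrinking wedge is $\mathbb HS^1$, the Hawaiian earring: circles $Z_1,Z_2,\dots$ meeting in one point and shrinking to it. In general $\mathbb HZ=\bigcup_iZ_i$, where $Z_i$ is the set of points whose coordinates other than the $i$-th are all $*$. The $Z_i$ meet pairwise in $x_0$. A basic neighbourhood of $x_0$ in the product restricts only finitely many coordinates, so *every neighbourhood of $x_0$ contains all but finitely many $Z_i$*. The set $\mathbb HZ$ is closed in a countable product of compact metrizable spaces, hence compact metrizable.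

The complex $S^2\cup_me^3$ (a 3-cell attached by a map of degree $m$) is a Moore space: it is simply connected, and its only reduced homology group is $\mathbb Z/m$ in degree $2$.

Throughout, $a,b$ are the apexes of $C\mathbb HK$, $C\mathbb HL$; $\ Y=\mathbb HK\vee\mathbb HL\subset X$ is the union of the two bases; $U=X\setminus\{a,b\}$; and
$$\rho:U\to Y,\qquad \rho(x,t)=x.$$
The map $\rho$ is a deformation retraction via $(x,t)\mapsto(x,(1-s)t)$.

## Small dimensions by hand: curves

Before going up to dimension 4, let us see why dimensions $0$ and $1$ are hopeless.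

A connected space of dimension $0$ is a point. Let $M$ be a Peano continuum of dimension at most $1$ with $\pi_1(M)=0$. Suppose $M$ contains a simple closed curve $J$. In a compact metric space of dimension $\le1$, every map from a closed subset to $S^1$ extends to the whole space. Extend a homeomorphism $J\to S^1$ to $M\to S^1$ and compose with the inverse homeomorphism: this retracts $M$ onto $J$. Then $\pi_1(J)=\mathbb Z$ injects into $\pi_1(M)=0$, which is absurd. So $M$ contains no simple closed curve, that is, $M$ is a point or a dendrite. A dendrite is an absolute retract, hence contractible. This proves the nonexistence half of Theorem B(2).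

The existence half follows from Theorem A. For $d\ge4$ take $K=S^{d-2}\cup_2e^{d-1}$ and $L=S^{d-2}\cup_3e^{d-1}$. They are simply connected since $d-2\ge2$, their reduced homology is $\mathbb Z/2$ and $\mathbb Z/3$ in degree $d-2$, and $\dim X(K,L)=d$.

## $X(K,L)$ is a Peano continuum of dimension $\max(\dim K,\dim L)+1$

**Local connectedness of $\mathbb HZ$.** The set $Z_i\setminus\{x_0\}=\{z:z_i\neq*\}$ is open in $\mathbb HZ$, so away from $x_0$ the space is locally a CW complex. At $x_0$ we use the sets $N_1\cup\dots\cup N_m\cup\bigcup_{i>m}Z_i$, with $N_i\subset Z_i$ a small connected neighbourhood of $*$. They are connected and form a neighbourhood base. Also $\mathbb HZ$ is path connected, because each $Z_i$ is.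

**The space $X$.** It is a Hausdorff quotient of the compact metrizable, locally connected space $\mathbb HK\times I\sqcup\mathbb HL\times I$. Hence it is compact and metrizable, and it is locally connected because quotients preserve local connectedness. It is clearly connected.

**Dimension.** $X$ is the union of $\{a,b\}$ and the countably many compacta $K_i\times[0,1-\frac1m]$, $L_i\times[0,1-\frac1m]$. These have dimension $\dim K+1$ and $\dim L+1$: each is a finite CW complex of that dimension and contains a ball of that dimension. The countable sum theorem gives $\dim X=\max(\dim K,\dim L)+1$.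

## The track of $x_0$, and why $X$ is not contractible

Each of the two cones is contractible, so noncontractibility must come from the way they are joined. To contract $C\mathbb HK$ one slides everything to the apex, and $x_0$ moves with the rest. In $X$, the point $x_0$ would have to leave towards one of the two apexes, say $a$. The small copies $L_j$ are dragged along, and they live in the other cone. That is the whole argument. Here it is with care; it uses only that $K$ and $L$ are noncontractible.

Suppose $h:X\times I\to X$ has $h_0=\mathrm{id}$ and $h_1$ constant, and let $\gamma(t)=h(x_0,t)$. Let $q_j:Y\to L_j$ be the retraction sending $\mathbb HK$ and all other $L_i$ to the base point.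

**Case 1: $\gamma(I)\subset U$.** By compactness of $I$ there is a neighbourhood $O$ of $x_0$ with $h(O\times I)\subset U$. For large $j$ we have $L_j\subset O$, and then $q_j\rho h|_{L_j\times I}$ is a homotopy in $L_j$ from the identity to a constant. This contradicts noncontractibility of $L$.

**Case 2: $\gamma$ meets $\{a,b\}$.** Let $t_1$ be the first time this happens; $t_1>0$ since $\gamma(0)=x_0$. By symmetry let $\gamma(t_1)=a$ (if it is $b$, use the copies $K_j$ below). The set $C\mathbb HK\setminus\{x_0\}$ is an open neighbourhood of $a$, being the complement of the closed set $C\mathbb HL$. So there is $t_2<t_1$ with $\gamma(t_2)\in C\mathbb HK\setminus\{x_0\}$, and $\gamma([0,t_2])\subset U$. By compactness there is a neighbourhood $O$ of $x_0$ with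
$$h(O\times[0,t_2])\subset U,\qquad h(O\times\{t_2\})\subset C\mathbb HK\setminus\{x_0\}.$$
For large $j$, $L_j\subset O$. Then $q_j\rho h|_{L_j\times[0,t_2]}$ is a homotopy in $L_j$ from the identity to a map with values in $q_j(\mathbb HK)=\{*\}$. Again $L$ would be contractible. $\square$

Theorem A(1) is proved.

## Finite stages, spheres, and infinite sums of Whitehead products

Now the homotopy groups. The first thing to try is approximation. Let
$$X^{(m)}=C(K_1\vee\dots\vee K_m)\cup C(L_1\vee\dots\vee L_m)\subset X .$$
This is a wedge of two contractible CW complexes at a vertex, so it is contractible, and $X$ retracts onto it by sending the remaining wedge summands to $x_0$. So for $f:S^n\to X$, the retracted map $S^n\to X^{(m)}$ is null for every $m$. What fails is the passage to the limit: the null-homotopies at different stages need not be compatible.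

They really need not be. Take $K=L=S^2$, with inclusions $x_i:S^2\to K_i$ and $y_j:S^2\to L_j$. Each Whitehead product $[x_i,y_j]\in\pi_3(Y)$ dies in $X$, since $x_i$ is null in $C\mathbb HK$. Placing $[x_1,y_1],[x_2,y_2],\dots$ on disjoint balls in $S^3$ gives a continuous map $f:S^3\to Y$, an infinite sum $\sum_i[x_i,y_i]$. Every retraction to a finite stage $X^{(m)}$ is null, yet we shall see that $f$ is *essential* in $X$. For contrast, with $\xi=\sum x_i$ and $\eta=\sum y_j$ (infinite sums made the same way), $[\xi,\eta]$ dies in $X$ because $\xi$ is null in $C\mathbb HK$. The coefficients of $[x_i,y_j]$ form the all-ones matrix in one case and the identity matrix in the other. The difference is rank one against infinite rank, and this will be the proof of Theorem B(1).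

So cross terms between $K$ and $L$ are the enemy, and for finite wedges there is an easy way to remove them. Suppose $K,L$ are simply connected with $\tilde H_*(K)$, $\tilde H_*(L)$ finite of coprime orders. If a group $A$ is killed by $N$, a group $B$ by $M$, and $uN+vM=1$, then $uN+vM$ acts on $A\otimes B$ and $\mathrm{Tor}(A,B)$ both as $1$ and as $0$, so both groups vanish. By Künneth, $K\vee L\to K\times L$ is a homology isomorphism of simply connected spaces, so
$$\pi_n(K\vee L)\cong\pi_n(K)\oplus\pi_n(L).$$
There are no cross terms. If the same held for $\mathbb HK\vee\mathbb HL\to\mathbb HK\times\mathbb HL$, we would be nearly done. But repeating this argument for shrinking wedges meets two obstacles: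

- We do not know that $\tilde H_*(\mathbb HK)$ is torsion of the right kind.
- We do not know that $\tilde H_*(\mathbb HK\vee\mathbb HL)$ is the sum of $\tilde H_*(\mathbb HK)$ and $\tilde H_*(\mathbb HL)$, because neither side is well-pointed.

The second obstacle is serious: that additivity is *false* for $K=L=S^2$, as we check at the end. The next section deals with the first obstacle, and the one after it with the second.

## Peeling off one summand

Let $\mathbb H_mZ\subset\mathbb HZ$ be the set of points whose first $m$ coordinates are $*$, and let $r_m:\mathbb HZ\to\mathbb H_mZ$ be the retraction replacing the first $m$ coordinates by $*$; so $r_0=\mathrm{id}$. Since $Z_i$ and $\mathbb H_iZ$ are closed, cover $\mathbb H_{i-1}Z$ and meet in $x_0$,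
$$\mathbb H_{i-1}Z=Z_i\vee\mathbb H_iZ .$$
Shifting coordinates is a homeomorphism $\mathbb H_{i-1}Z\cong\mathbb HZ$ that carries $\mathbb H_iZ$ to $\mathbb H_1Z$ and $r_i|$ to $r_1$. Every neighbourhood of $x_0$ contains $\mathbb H_mZ$ for large $m$. As $\mathbb H_iZ$ is a retract, we regard $\pi_n(\mathbb H_iZ)\subset\pi_n(\mathbb H_{i-1}Z)$.

The first lemma is our only tool for infinitely many summands: an element that never changes when one more summand is thrown away is zero.

**Lemma 1.** Let $g\in\pi_n(\mathbb HZ)$, $n\ge1$. If $r_{i-1*}g=r_{i*}g$ in $\pi_n(\mathbb H_{i-1}Z)$ for all $i\ge1$, then $g=0$.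

*Proof.* Let $g$ also denote a representative. Choose based homotopies
$$G_i:S^n\times[1-2^{-(i-1)},1-2^{-i}]\to\mathbb H_{i-1}Z$$
from $r_{i-1}g$ to $r_ig$. They fit together to a map on $S^n\times[0,1)$ starting at $g$. Extend it by $G(\cdot,1)=x_0$. Since $G(S^n\times[1-2^{-m},1])\subset\mathbb H_mZ$ and every neighbourhood of $x_0$ contains $\mathbb H_mZ$ for large $m$, $G$ is continuous. $\square$

Note what the lemma demands: the homotopy from $r_{i-1}g$ to $r_ig$ must live in the *small* set $\mathbb H_{i-1}Z$. This is how compatibility of the stages gets built in.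

The second lemma says that one good side suffices for a wedge to behave. Let $\Gamma=|\mathrm{Sing}(\cdot)|$, a functorial pointed CW approximation.

**Lemma 2.** If $A$ is a pointed CW complex and $B$ a pointed path-connected space, then $A\vee\Gamma B\to A\vee B$ is a weak equivalence. Hence $\tilde H_*(A\vee B)=\tilde H_*(A)\oplus\tilde H_*(B)$ via the inclusions, and $\pi_1(A\vee B)=\pi_1(A)*\pi_1(B)$.

*Proof.* Attach a whisker: $A^+=A\cup_{*=0}[0,1]$ with base point $1$. As $A$ is well-pointed, collapsing the whisker is a *pointed* homotopy equivalence $A^+\to A$. Wedging with $B$, we get a homotopy equivalence $A^+\vee B\to A\vee B$, and likewise for $\Gamma B$. So it suffices to treat $A^+\vee\Gamma B\to A^+\vee B$. Cover both sides by the open sets {$A$ and whisker parameter $<\frac23$} and {whisker parameter $>\frac13$ and the space $\Gamma B$, resp. $B$}. On the first set and on the intersection our map is the identity. On the second it is, up to homotopy equivalence, $\Gamma B\to B$. A map that is a weak equivalence over two open sets covering the target and over their intersection is a weak equivalence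 (tom Dieck, *Algebraic Topology*, Thm 6.7.9; Gray, *Homotopy Theory*, 16.24). The two consequences are clear for the CW complex $A\vee\Gamma B$. $\square$

**Lemma 3.** If $Z$ is simply connected, so is $\mathbb HZ$.

*Proof.* By Lemma 2, $\pi_1(\mathbb H_{i-1}Z)=\pi_1(Z_i)*\pi_1(\mathbb H_iZ)=\pi_1(\mathbb H_iZ)$ via the inclusion. Hence $r_{i*}$ is the identity on $\pi_1(\mathbb H_{i-1}Z)$. For $g\in\pi_1(\mathbb HZ)$ we get $r_{i*}g=r_{i*}r_{i-1*}g=r_{i-1*}g$ for all $i$, and Lemma 1 gives $g=0$. $\square$

## Bounded torsion

**Definition.** For a set $P$ of primes let $\mathcal C_P$ be the class of abelian groups killed by some integer $N\ge1$ all of whose prime factors lie in $P$.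

For example, $\prod_{i\ge1}\mathbb Z/2\in\mathcal C_{\{2\}}$, but $\bigoplus_k\mathbb Z/2^k\notin\mathcal C_{\{2\}}$, since no single $N$ works. Uniform exponent, not mere torsion, is what survives infinite products: $\prod_k\mathbb Z/2^k$ contains elements of infinite order.

The class $\mathcal C_P$ is closed under subgroups, quotients and extensions, and if $A\in\mathcal C_P$ then $A\otimes B,\mathrm{Tor}(A,B)\in\mathcal C_P$ for *every* $B$. Moreover $H_q(K(A,1);\mathbb Z)\in\mathcal C_P$ for $A\in\mathcal C_P$ and $q>0$. Indeed, if $NA=0$, then $A$ is a direct sum of cyclic groups of orders dividing $N$ (Prüfer–Baer). For one cyclic group $\mathbb Z/d$ with $d\mid N$, the groups $H_q$, $q>0$, are $0$ or $\mathbb Z/d$. For finite sums, the Künneth formula with its splitting shows that $N$ still kills $H_q$, $q>0$. For infinite sums, pass to direct limits.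

So $\mathcal C_P$ is what Spanier (*Algebraic Topology*, §9.6) calls an acyclic Serre ideal, and **Serre's Hurewicz theorem mod $\mathcal C_P$** applies without finiteness hypotheses (Serre, *Groupes d'homotopie et classes de groupes abéliens*, Ann. Math. 58 (1953); Spanier, loc. cit.). For a simply connected space $E$:

- if $H_j(E;\mathbb Z)\in\mathcal C_P$ for $0<j<r$, then $\pi_j(E)\in\mathcal C_P$ for $j<r$, and $\pi_r(E)\to H_r(E;\mathbb Z)$ has kernel and cokernel in $\mathcal C_P$;
- $\pi_j(E)\in\mathcal C_P$ for all $j\ge1$ if and only if $\tilde H_j(E;\mathbb Z)\in\mathcal C_P$ for all $j$.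

**Lemma 4.** If $Z$ is simply connected and $\tilde H_*(Z;\mathbb Z)\in\mathcal C_P$, then $\pi_n(\mathbb HZ)\in\mathcal C_P$ for all $n\ge1$ and $\tilde H_n(\mathbb HZ;\mathbb Z)\in\mathcal C_P$ for all $n$.

*Proof.* The case $n=1$ for homotopy is Lemma 3. Fix $n\ge2$ and let $D=\ker\big(r_{1*}:\pi_n(\mathbb HZ)\to\pi_n(\mathbb H_1Z)\big)$.

**Step 1. This step identifies $D$ as a homotopy group of a homotopy fibre.** Let
$$E=\{(z,\gamma):z\in\mathbb HZ,\ \gamma:I\to\mathbb H_1Z,\ \gamma(0)=r_1(z),\ \gamma(1)=x_0\}$$
be the homotopy fibre of $r_1$. Since $r_1$ is a retraction, $r_{1*}$ is onto in all degrees. So the long exact sequence gives $\pi_j(E)\cong\ker(r_{1*}\text{ on }\pi_j(\mathbb HZ))$ for $j\ge1$. In particular $\pi_n(E)\cong D$. As $\mathbb HZ$ and $\mathbb H_1Z$ are simply connected, $E$ is path connected with $\pi_1(E)=0$.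

**Step 2. This step computes $\tilde H_*(E)$.** Let $\Omega$ be the space of loops in $\mathbb H_1Z$ at $x_0$ and $\mathcal P$ the contractible space of paths in $\mathbb H_1Z$ ending at $x_0$. If $z\in Z_1$ then $r_1(z)=x_0$, so $\gamma\in\Omega$ is arbitrary. If $z\in\mathbb H_1Z$ then $r_1(z)=z$, so $\gamma$ is a path from $z$ to $x_0$. Thus
$$E=(Z_1\times\Omega)\cup\mathcal P,\qquad (Z_1\times\Omega)\cap\mathcal P=\{x_0\}\times\Omega,$$
both pieces being closed. Choose an open neighbourhood $N$ of $*$ in $Z_1$ with a deformation $d_s:N\to N$ from the identity to the constant map $*$, fixing $*$. Let $E'\subset E$ be the open set where $z\in N\cup\mathbb H_1Z$. The formula $(z,\gamma)\mapsto(d_s(z),\gamma)$ for $z\in N$, and the identity on $\mathcal P$, defines a deformation of $E'$ onto $\mathcal P$; the condition on $\gamma$ is preserved because $r_1$ is constant on $N$. Using this, and excising first $\mathcal P$ (closed, inside the open set $E'$) and then $*\times\Omega$ in reverse,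
$$\tilde H_q(E)\cong H_q(E,\mathcal P)\cong H_q(E,E')\cong H_q\big((Z_1\setminus *)\times\Omega,(N\setminus *)\times\Omega\big)\cong H_q(Z_1\times\Omega,N\times\Omega)\cong H_q(Z_1\times\Omega,*\times\Omega).$$
By the relative Künneth formula, this last group is an extension built from the groups $\tilde H_i(Z)\otimes H_j(\Omega)$, $i+j=q$, and $\mathrm{Tor}(\tilde H_i(Z),H_j(\Omega))$, $i+j=q-1$. We know nothing about $H_j(\Omega)$, but we need nothing: all these groups are in $\mathcal C_P$, and there are finitely many for each $q$. So $\tilde H_q(E)\in\mathcal C_P$ for all $q$.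

**Step 3. This step bounds $D$.** By the Hurewicz theorem mod $\mathcal C_P$, $D\cong\pi_n(E)\in\mathcal C_P$. Say $ND=0$ with all prime factors of $N$ in $P$.

**Step 4. This step passes from one summand to all of them.** By the shift, $D_i:=\ker(r_{i*}:\pi_n(\mathbb H_{i-1}Z)\to\pi_n(\mathbb H_iZ))\cong D$ for every $i$, so the *same* $N$ kills every $D_i$. Consider the homomorphism
$$\pi_n(\mathbb HZ)\to\prod_{i\ge1}D_i,\qquad g\mapsto(r_{i-1*}g-r_{i*}g)_i .$$
It lands in $\prod D_i$ since $r_{i*}r_{i-1*}=r_{i*}$, and it is injective by Lemma 1. The target is killed by $N$, hence so is $\pi_n(\mathbb HZ)$. The homology statement follows from the Hurewicz theorem mod $\mathcal C_P$, as $\mathbb HZ$ is simply connected. $\square$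

## No cross terms: $\mathbb HK\vee\mathbb HL\to\mathbb HK\times\mathbb HL$ is a weak equivalence

In this section and the next, $K,L$ are as in Theorem A(2), and $P,Q$ are the disjoint sets of primes dividing the orders of $\tilde H_*(K)$, $\tilde H_*(L)$. Note
$$Y=\mathbb HK\vee\mathbb HL=\mathbb H(K\vee L)\subset\mathbb HK\times\mathbb HL,\qquad Y_m:=\mathbb H_m(K\vee L)=\mathbb H_mK\vee\mathbb H_mL .$$
By Lemma 3 (for $K$, $L$ and $K\vee L$), the spaces $\mathbb HK,\mathbb HL,Y$ are simply connected.

By Lemma 4, $\tilde H_*(\mathbb HK)\in\mathcal C_P$ and $\tilde H_*(\mathbb HL)\in\mathcal C_Q$ in each degree. The $uN+vM=1$ argument kills all cross terms in the Künneth formula, so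
$$\tilde H_*(\mathbb HK\times\mathbb HL)=\tilde H_*(\mathbb HK)\oplus\tilde H_*(\mathbb HL)\quad\text{via the inclusions.}\tag{1}$$
By the shift the same holds for $\mathbb H_1K\times\mathbb H_1L$.

So we know the homology of the *product*, but not of the wedge $Y$. The way around is to compare $Y$ not directly with $\mathbb HK\times\mathbb HL$, but through an intermediate space in which only the first summands are wedged on:
$$(K_1\vee L_1)\vee(\mathbb H_1K\vee\mathbb H_1L)\ \longrightarrow\ (K_1\vee L_1)\vee(\mathbb H_1K\times\mathbb H_1L)\ \longrightarrow\ \mathbb HK\times\mathbb HL .$$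
Here $K_1\vee L_1$ is a CW complex, so Lemma 2 computes the homology of the middle space. The right map will be a weak equivalence. The left map changes only the second wedge factor, and induction on $n$ tells us that this change begins in dimension $n+1$. So whatever is lost in $\pi_n$ comes from $\mathbb H_1K\vee\mathbb H_1L$ alone, and Lemma 1 can take over.

**Proposition 5.** $\varphi:\pi_n(Y)\to\pi_n(\mathbb HK\times\mathbb HL)$ is an isomorphism for all $n\ge1$.

*Proof.* The map $\varphi$ is onto, because $\pi_n$ of a product is generated by the images of the $\pi_n$ of the factors, and $\mathbb HK,\mathbb HL\subset Y$. Injectivity is proved by induction on $n$; for $n=1$ both groups vanish. Let $n\ge2$ and assume the claim in degrees $<n$. Write $T=\mathbb H_1K$, $S=\mathbb H_1L$, so $Y_1=T\vee S$. By the shift, $\pi_j(Y_1)\to\pi_j(T\times S)$ is bijective for $j<n$ and onto for $j=n$. Hence the pair $(T\times S,Y_1)$ is $n$-connected.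

**Step 1. This step reduces the claim to elements that vanish once the first summands are dropped.** It suffices to show
$$d\in\pi_n(Y),\quad\varphi(d)=0,\quad r_{1*}d=0\quad\Longrightarrow\quad d=0.\tag{2}$$
Let $f\in\ker\varphi$. The retraction $r_i$ on $Y$ is the restriction of $r_i\times r_i$ on $\mathbb HK\times\mathbb HL$. So for each $i$ the element $f'=r_{i-1*}f\in\pi_n(Y_{i-1})$ maps to $0$ in $\pi_n(\mathbb H_{i-1}K\times\mathbb H_{i-1}L)$, and so does $r_{i*}f'$. Put $d=f'-r_{i*}f'$. It maps to $0$, and $r_{i*}d=0$. By the shift, (2) applies to $Y_{i-1}$ in place of $Y$, and gives $d=0$, that is, $r_{i-1*}f=r_{i*}f$ in $\pi_n(Y_{i-1})$. This holds for all $i$, so $f=0$ by Lemma 1 for $Z=K\vee L$.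

**Step 2. This step sets up CW models for (2).** Let $A=K_1\vee L_1$, so $Y=A\vee Y_1$. Let $R=\Gamma(Y_1)$, a subcomplex of $B=\Gamma(T\times S)$. By Lemma 2, $A\vee R\to Y$ is a weak equivalence; let $\tilde d\in\pi_n(A\vee R)$ correspond to $d$. Let
$$\Psi:A\vee B\to\mathbb HK\times\mathbb HL$$
be the inclusion on $A=K_1\vee L_1$, and $B\to T\times S\subset\mathbb HK\times\mathbb HL$ on $B$. The composite $A\vee R\to A\vee B\xrightarrow{\Psi}\mathbb HK\times\mathbb HL$ equals $A\vee R\to Y\subset\mathbb HK\times\mathbb HL$.

**Step 3. This step shows that $\Psi$ is a weak equivalence.** Both sides are simply connected. By (1) for $T\times S$,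
$$\tilde H_*(A\vee B)=\tilde H_*(K_1)\oplus\tilde H_*(L_1)\oplus\tilde H_*(T)\oplus\tilde H_*(S)$$
via the inclusions. By (1) together with Lemma 2 for $\mathbb HK=K_1\vee T$ and $\mathbb HL=L_1\vee S$, the group $\tilde H_*(\mathbb HK\times\mathbb HL)$ is the same sum, again via inclusions. So $\Psi$ is a homology isomorphism, and Whitehead's theorem for simply connected spaces applies.

**Step 4. This step shows that the kernel of $\pi_n(A\vee R)\to\pi_n(A\vee B)$ lies in the image of $\pi_n(R)$.** The pair $(B,R)$ is $n$-connected, and $B,R$ are simply connected. By excision $H_*(A\vee B,A\vee R)\cong H_*(B,R)$, which vanishes in degrees $\le n$. As $A\vee B$ and $A\vee R$ are also simply connected, the relative Hurewicz theorem applies to both pairs: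
$$\pi_{n+1}(B,R)\cong H_{n+1}(B,R)\cong H_{n+1}(A\vee B,A\vee R)\cong\pi_{n+1}(A\vee B,A\vee R),$$
and by naturality the composite is induced by inclusion. The kernel in question is $\partial\pi_{n+1}(A\vee B,A\vee R)$. It is therefore the image in $\pi_n(A\vee R)$ of $\partial\pi_{n+1}(B,R)\subset\pi_n(R)$.

**Step 5. This step concludes (2).** The image of $\tilde d$ in $\pi_n(A\vee B)$ is sent by $\Psi_*$ to $\varphi(d)=0$, so it is $0$ by Step 3. By Step 4, $\tilde d$ is the image of some $e\in\pi_n(R)$. The retraction $A\vee R\to R$ corresponds to $r_1:Y\to Y_1$; applying it, we see that $e$ corresponds to $r_{1*}d=0$ under $\pi_n(R)\cong\pi_n(Y_1)$. So $e=0$, hence $\tilde d=0$ and $d=0$. $\square$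

## Vanishing of $\pi_*(X)$

By Proposition 5, $Y\to\mathbb HK\times\mathbb HL$ is a weak equivalence, hence a homology isomorphism. The composite $\tilde H_*(\mathbb HK)\oplus\tilde H_*(\mathbb HL)\to\tilde H_*(Y)\to\tilde H_*(\mathbb HK\times\mathbb HL)$ is the isomorphism (1). So the inclusions induce
$$\tilde H_*(\mathbb HK)\oplus\tilde H_*(\mathbb HL)\xrightarrow{\ \cong\ }\tilde H_*(Y).\tag{3}$$
Coning off kills exactly the two summands on the left. To see this, cover $X$ by three open sets. Let
$$V_K=\{(x,t)\in C\mathbb HK:t>0\},\qquad V_L=\{(x,t)\in C\mathbb HL:t>0\}.$$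
These are open, disjoint and contractible, and $X=U\cup V_K\cup V_L$. The intersections are $U\cap V_K=\mathbb HK\times(0,1)$ and $U\cap V_L=\mathbb HL\times(0,1)$. Under the homotopy equivalence $\rho:U\to Y$ their inclusions into $U$ become $\mathbb HK\subset Y$ and $\mathbb HL\subset Y$.

**Step 1. This step shows $\pi_1(X)=0$.** The sets $U\simeq Y$, $V_K$, $V_L$ are simply connected, and the intersections $U\cap V_K$ and $(U\cup V_K)\cap V_L=U\cap V_L$ are path connected. Apply van Kampen twice.

**Step 2. This step shows $H_n(X)=0$ for $n\ge1$.** Consider the Mayer–Vietoris sequence of $U$ and $V=V_K\sqcup V_L$: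
$$H_n(U\cap V)\to H_n(U)\oplus H_n(V)\to H_n(X)\to H_{n-1}(U\cap V)\to H_{n-1}(U)\oplus H_{n-1}(V).$$
For $n\ge1$ we have $H_n(V)=0$, and the first map is (3), an isomorphism. The last map is injective: for $n\ge2$ by (3) in degree $n-1$, and for $n=1$ because $H_0(U\cap V)=\mathbb Z^2\to H_0(V)=\mathbb Z^2$ is an isomorphism. Hence $H_n(X)=0$.

**Step 3. This step concludes.** $X$ is path connected and simply connected with vanishing reduced homology, so $\pi_n(X)=0$ for all $n$ by Hurewicz. This proves Theorem A(2). For $K=S^2\cup_2e^3$, $L=S^2\cup_3e^3$ the homology groups are $\mathbb Z/2$ and $\mathbb Z/3$ and $\dim X=4$. $\blacksquare$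

## A common prime forces $\pi_{r+s-1}(X)\ne0$

It remains to prove Theorem B(1). "If" is Theorem A(2).

**Step 1. This step finds a common prime.** Suppose the condition "finite of coprime orders" fails. If both groups are finite, some prime $p$ divides both orders, and then both $\tilde H_*(K;\mathbb F_p)$ and $\tilde H_*(L;\mathbb F_p)$ are nonzero. If one of them, say $\tilde H_*(K;\mathbb Z)$, is infinite, it contains a summand $\mathbb Z$, so $\tilde H_*(K;\mathbb F_p)\ne0$ for all $p$. As $L$ is simply connected, finite and noncontractible, $\tilde H_*(L;\mathbb Z)$ is nonzero and finitely generated, so $\tilde H_*(L;\mathbb F_p)\neq0$ for some $p$. In every case there is a $p$ for which both are nonzero.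

Fix such a $p$. From now on (co)homology has coefficients $\mathbb F_p$ unless indicated. Let $r,s\ge2$ be the lowest degrees with $\tilde H_r(K)\ne0$, $\tilde H_s(L)\ne0$, and put $n=r+s-1$. We show $\pi_n(X)\ne0$, which proves both assertions of B(1).

**Step 2. This step represents classes by spheres.** For $0<j<r$ we have $H_j(K;\mathbb Z)\otimes\mathbb F_p\subset H_j(K)=0$, so $H_j(K;\mathbb Z)$ is finite of order prime to $p$. Hence $H_r(K)=H_r(K;\mathbb Z)\otimes\mathbb F_p$, as the Tor term vanishes. Let $P'$ be the set of primes other than $p$. By the Hurewicz theorem mod $\mathcal C_{P'}$, the cokernel of $\pi_r(K)\to H_r(K;\mathbb Z)$ is killed by an integer prime to $p$, so $\pi_r(K)\otimes\mathbb F_p\to H_r(K)$ is onto. Therefore there are $x\in\pi_r(K)$ and $\mathsf a\in H^r(K)$ with $\langle\mathsf a,x\rangle=1$. Similarly there are $y\in\pi_s(L)$ and $\mathsf b\in H^s(L)$ with $\langle\mathsf b,y\rangle=1$. Let $\omega:S^n\to S^r\vee S^s$ be the attaching map of the top cell of $S^r\times S^s$, and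
$$\theta=(x\vee y)\,\omega:S^n\to K\vee L,$$
the Whitehead product of $x$ and $y$.

**Step 3. This step defines an invariant that detects $\theta$.** For $\phi:S^n\to K\vee L$ let $M_\phi=(K\vee L)\cup_\phi D^{n+1}$. Then $H^j(M_\phi,K\vee L)=0$ for $j\le n$. Let $g$ generate $H^{n+1}(M_\phi,K\vee L)=\mathbb F_p$, normalized so that the characteristic map $(D^{n+1},S^n)\to(M_\phi,K\vee L)$ pulls it back to a fixed generator. View $\mathsf a\in H^r(K\vee L,L)$ and $\mathsf b\in H^s(K\vee L,K)$. Since $r+1,s+1\le n$ (because $r,s\ge2$), the exact sequences of the triples $(M_\phi,K\vee L,L)$ and $(M_\phi,K\vee L,K)$ show that $\mathsf a,\mathsf b$ have *unique* lifts $\tilde{\mathsf a}\in H^r(M_\phi,L)$ and $\tilde{\mathsf b}\in H^s(M_\phi,K)$. Define $h(\phi)\in\mathbb F_p$ by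
$$\tilde{\mathsf a}\,\tilde{\mathsf b}=h(\phi)\,g\in H^{n+1}(M_\phi,K\vee L).$$

*Homotopy invariance.* Given a homotopy from $\phi$ to $\phi'$, map $M_\phi\to M_{\phi'}$ by the identity on $K\vee L$, by $v\mapsto 2v$ from the inner half of the disc to the disc of $M_{\phi'}$, and by the homotopy on the outer collar. On the cell this is homotopic, as a map of pairs into $(M_{\phi'},K\vee L)$, to the characteristic map, so $g$ pulls back to $g$. By uniqueness, $\tilde{\mathsf a},\tilde{\mathsf b}$ pull back to $\tilde{\mathsf a},\tilde{\mathsf b}$. Hence $h(\phi)=h(\phi')$.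

*Constant maps.* If $\phi$ is constant, there is a retraction $M_\phi\to K\vee L$. By uniqueness the lifts are pulled back along it, so the product is pulled back from $H^{n+1}(K\vee L,K\cup L)=0$, and $h=0$.

*The map $\theta$.* There is a map $S^r\times S^s=M_\omega\to M_\theta$ extending $x\vee y$, which is the identity on the top cells. It sends $g$ to a generator of $H^{n+1}(S^r\times S^s,S^r\vee S^s)\cong H^{n+1}(S^r\times S^s)$, and $\tilde{\mathsf a},\tilde{\mathsf b}$ to the classes pulled back from the two factors. Their product is, up to sign, that generator. So $h(\theta)=\pm1$.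

**Step 4. This step builds the element $f=\sum_i[x_i,y_i]$.** Choose disjoint closed balls $B_1,B_2,\dots\subset S^n$ shrinking to a point. Let $f:S^n\to Y$ be
$$S^n\supset B_i\to B_i/\partial B_i\cong S^n\xrightarrow{\ \theta\ }K_i\vee L_i\quad\text{on }B_i\ (\text{degree one identifications}),$$
and $x_0$ elsewhere. It is continuous because each coordinate in $Y=\mathbb H(K\vee L)\subset\prod_i(K\vee L)_i$ is. Let $p_{ij}:Y\to K_i\vee L_j=K\vee L$ be the retraction and $\phi_{ij}=p_{ij}f$. Then $\phi_{ii}\simeq\theta$. For $i\ne j$, $\phi_{ij}$ is $\mathrm{pr}_K\theta$ on $B_i$, $\mathrm{pr}_L\theta$ on $B_j$, and constant elsewhere. Both pieces are null rel boundary: $S^r\vee S^s\to S^r$ and $S^r\vee S^s\to S^s$ extend over $S^r\times S^s$, so their composites with $\omega$ are null. Hence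
$$h(\phi_{ij})=\pm\delta_{ij}\quad\text{(one fixed sign)}.\tag{4}$$

Suppose, for contradiction, that $f$ is null in $X$, that is, extends to $F:D=D^{n+1}\to X$.

**Step 5. This step cuts out of $D$ the parts near the apexes.** Let $C_a=F^{-1}\{(x,t)\in C\mathbb HK:t\ge\frac12\}$ and $C_b=F^{-1}\{(x,t)\in C\mathbb HL:t\ge\frac12\}$. These are closed sets inside the open sets $F^{-1}(V_K)$, $F^{-1}(V_L)$. Triangulate $D$ so finely that every closed simplex meeting $C_a$ lies in $F^{-1}(V_K)$, and every one meeting $C_b$ lies in $F^{-1}(V_L)$. Let $N_a,N_b$ be the unions of the closed simplices meeting $C_a$, $C_b$. They are unions of $(n+1)$-simplices, since any $(n+1)$-simplex containing a simplex that meets $C_a$ also meets $C_a$. They are disjoint because $V_K\cap V_L=\emptyset$. They miss $S^n$ because $F(S^n)\subset Y$. Let $W$ be the union of the remaining closed $(n+1)$-simplices. Then $D=W\cup N_a\cup N_b$, $S^n\subset W$, and $F(W)\subset U$. Put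
$$G=\rho F|_W:W\to Y,\qquad W_a=W\cap N_a,\quad W_b=W\cap N_b .$$
Since $F(W_a)\subset U\cap V_K$, we have $G(W_a)\subset\mathbb HK$; likewise $G(W_b)\subset\mathbb HL$.

**Step 6. This step pulls the classes back to $W$ with a disc attached.** Let $D'$ be a second $(n+1)$-ball, $W'=W\cup_{S^n}D'$ and $\Sigma=D\cup_{S^n}D'\cong S^{n+1}$. Let
$$\Phi_{ij}:W'\to M_{\phi_{ij}}$$
be $p_{ij}G$ on $W$ and the characteristic map on $D'$; they agree on $S^n$, where $p_{ij}G=p_{ij}f=\phi_{ij}$. We have $\Phi_{ij}(W_b)\subset L$ and $\Phi_{ij}(W_a)\subset K$. The class $\Phi_{ij}^*\tilde{\mathsf a}\in H^r(W',W_b)$ restricts in $H^r(W,W_b)$ to the pullback of $\mathsf a\in H^r(K,*)$ under the $K_i$-component of $G$, which depends only on $i$. The restriction $H^r(W',W_b)\to H^r(W,W_b)$ is injective, because $H^r(W',W)=H^r(D',S^n)=0$. So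
$$\Phi_{ij}^*\tilde{\mathsf a}=:\alpha_i\in H^r(W',W_b)\quad\text{depends only on }i,$$
and likewise $\Phi_{ij}^*\tilde{\mathsf b}=:\beta_j\in H^s(W',W_a)$ depends only on $j$.

**Step 7. This step pairs them and counts rank.** Consider the bilinear form
$$H^r(W',W_b)\times H^s(W',W_a)\xrightarrow{\cup}H^{n+1}(W',W_a\cup W_b)\cong H^{n+1}(\Sigma,N_a\cup N_b)\to H^{n+1}(\Sigma)=\mathbb F_p ,$$
with the isomorphism given by excision. We have $\alpha_i\beta_j=\Phi_{ij}^*(\tilde{\mathsf a}\tilde{\mathsf b})=h(\phi_{ij})\,\Phi_{ij}^*g$. Since $\Phi_{ij}(W)\subset K\vee L$, the class $\Phi_{ij}^*g$ comes from $H^{n+1}(W',W)\cong H^{n+1}(D',S^n)$, where it is the fixed generator, *the same for all $i,j$*. Under excision this corresponds to a generator of $H^{n+1}(\Sigma,D)$, and $H^{n+1}(\Sigma,D)\cong H^{n+1}(\Sigma)$ as $D$ is contractible. So the value of the form on $(\alpha_i,\beta_j)$ is $\kappa\,h(\phi_{ij})$ with $\kappa\ne0$ independent of $i,j$. By (4) it is a nonzero constant times $\delta_{ij}$. Pairing a linear relation among the $\alpha_i$ with $\beta_j$ kills its $j$-th coefficient, so $\alpha_1,\alpha_2,\dots$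 are linearly independent. But $W'$ is a finite complex and $W_b$ a subcomplex, so $H^r(W',W_b)$ is finite dimensional. This is a contradiction.

Hence $f$ is essential in $X$, and $\pi_{r+s-1}(X)\ne0$. $\blacksquare$

**Remark.** With $K=L=S^2$ every prime works and $r=s=2$, so $\pi_3(X(S^2,S^2))\ne0$, detected by the infinite sum of Whitehead products considered earlier. It also follows that (3) fails for $K=L=S^2$. Indeed, the proof that $\pi_*(X)=0$ used, besides simple connectivity of $Y$ (Lemma 3), only (3); so if (3) held here, $\pi_3(X(S^2,S^2))$ would vanish. The additivity of homology under a wedge at a bad base point, which had to be earned through Proposition 5, is therefore not automatic.
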